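\title{Doubling and plateaus of isoperimetric profiles of groups}

\begin{abstract}
The isoperimetric profile $j_\Gamma(x)$ of an infinite finitely generated group $\Gamma$ is the largest ratio $|A|/|\partial A|$ among nonempty sets $A\subset\Gamma$ with at most $x$ elements. We prove that $j_\Gamma(\lambda x)\le K\lambda\,j_\Gamma(x)$ for all $x,\lambda\ge1$, where $K$ depends only on the size of the generating set. In particular the profile is doubling and is comparable to a concave function. We then consider pairs of groups with $j_\Gamma=o(j_\Lambda)$ and ask whether the two profiles have representatives $f_\Gamma,f_\Lambda$ such that $f_\Gamma\circ f_\Lambda^{-1}$ is doubling. We characterize the pairs for which this is so, and we construct pairs of (locally finite)-by-$\mathbb Z$ groups for which it is not. This answers two questions from a paper of Correia, the first positively and the second negatively.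
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The isoperimetric profile}

Let $\Gamma$ be an infinite group generated by a finite set $S$. For a finite set $A\subset\Gamma$ let $SA=\{sa:s\in S,\ a\in A\}$, and let $\partial A=SA\,\Delta\,A$ be the symmetric difference. The \emph{isoperimetric profile} of $\Gamma$ is the function
\[
j_\Gamma(x)=\sup_{A\subset\Gamma,\ 0<|A|\le x}\frac{|A|}{|\partial A|}\qquad(x\in[1,+\infty)).
\]
The ratio $|A|/|\partial A|$ is large when $A$ is almost invariant under left multiplication by the generators, so $j_\Gamma(x)$ measures how invariant a set with at most $x$ elements can be. The profile is non-decreasing by definition. Passing to another finite generating set changes it only by a bounded factor (Lemma~\ref{lem:indep}), so we assume throughout that $S$ is symmetric and contains the identity $e$. Then $\partial A=SA\setminus A$ is the set of points outside $A$ that one generator reaches from $A$. The profile is unbounded exactly when $\Gamma$ is amenable (see Section~\ref{sec:prelim}), and its growth is a quantitative form of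 amenability.

\begin{example}\label{ex:Zd}
Let $\Gamma=\mathbb Z$ and $S=\{-1,0,1\}$. Every finite nonempty $A$ has the two boundary points $\min A-1$ and $\max A+1$, and an interval has no others. Hence $j_{\mathbb Z}(x)=\lfloor x\rfloor/2$.

Let $\Gamma=\mathbb Z^d$ and $S=\{0,\pm e_1,\dots,\pm e_d\}$. Then
\[
\frac{x^{1/d}}{4d}\le j_{\mathbb Z^d}(x)\le x^{1/d}\qquad(x\ge1).
\]
For the lower bound take a cube of side $m=\lfloor x^{1/d}\rfloor\ge x^{1/d}/2$, whose ratio is $m^d/(2dm^{d-1})=m/(2d)$. For the upper bound let $d\ge2$ and let $\pi_i$ forget the $i$-th coordinate. Each line parallel to $e_i$ that meets $A$ contains a point of $\partial A$, namely the one after its last point in $A$, so $|\partial A|\ge|\pi_i(A)|$. The Loomis--Whitney inequality $|A|^{d-1}\le\prod_{i=1}^d|\pi_i(A)|$ gives $|A|^{d-1}\le|\partial A|^d$, that is, $|A|/|\partial A|\le|A|^{1/d}$.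
\end{example}

\subsection{Two questions}

For functions $f,g:[1,+\infty)\to(0,+\infty)$ write $f\preccurlyeq g$ if there is $C>0$ with $f(x)=O(g(Cx))$ as $x\to+\infty$, and $f\approx g$ if $f\preccurlyeq g$ and $g\preccurlyeq f$. A profile need be neither continuous nor strictly increasing, so in order to invert it one replaces it by a better behaved function in its $\approx$-class.

\begin{definition}\label{def:adm}
Let $\Gamma,\Lambda$ be infinite finitely generated groups. An \emph{admissible pair} for $(\Gamma,\Lambda)$ is a pair of functions $f_\Gamma,f_\Lambda:[1,+\infty)\to(0,+\infty)$ such that $f_\Gamma\approx j_\Gamma$ and $f_\Lambda\approx j_\Lambda$, the function $f_\Gamma$ is non-decreasing, the function $f_\Lambda$ is continuous, strictly increasing and unbounded (so that $f_\Lambda^{-1}$ is defined on $[f_\Lambda(1),+\infty)$), and, as $x\to+\infty$,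
\begin{itemize}
\item[(H1)] $f_\Gamma(x)=o(f_\Lambda(x))$;
\item[(H2)] for every $C>0$, $f_\Gamma(Cx)=O(f_\Gamma(x))$;
\item[(H3)] for every $C>0$, $f_\Gamma\circ f_\Lambda^{-1}(Cx)=O(f_\Gamma\circ f_\Lambda^{-1}(x))$.
\end{itemize}
\end{definition}

These are the assumptions of Theorem~A of \cite{Correia}, which asserts that under them there is no $(f_\Gamma\circ f_\Lambda^{-1},L^0)$-integrable measure equivalence coupling from $\Gamma$ to $\Lambda$. We use neither this conclusion nor the notions that appear in it. We ask how restrictive the assumptions are. The following two questions come from \cite{Correia}.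
\begin{itemize}
\item[(a)] Does the profile itself always satisfy (H2)? That is, is $j_\Gamma(Cx)=O(j_\Gamma(x))$ for every infinite finitely generated group $\Gamma$ and every $C>0$?
\item[(b)] If $\Gamma,\Lambda$ are infinite finitely generated groups with $j_\Gamma(x)=o(j_\Lambda(x))$, does an admissible pair for $(\Gamma,\Lambda)$ always exist?
\end{itemize}

Question (a) asks whether a profile can jump. In $\mathbb Z^d$ it cannot, because a cube contains smaller cubes of comparable shape, and one would guess that the same holds everywhere. The definition gives no reason for this, however: a general group offers no evident way to cut an almost invariant set in two. The analogue for finite groups is even false, since a finite group is a subset of itself with empty boundary, while every nonempty subset of at most half its size has nonempty boundary.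

In question (b), the number $f_\Gamma\circ f_\Lambda^{-1}(u)$ is the profile of $\Gamma$ read at the volume where the profile of $\Lambda$ reaches the value $u$. For $\Gamma=\mathbb Z^2$ and $\Lambda=\mathbb Z$ one can take $f_\Gamma(x)=\sqrt x$ and $f_\Lambda(x)=x$, and (H1)--(H3) hold. Such examples, and the freedom in the choice of $f_\Gamma$ and $f_\Lambda$, suggest a positive answer. But (H3) involves the \emph{inverse} of $f_\Lambda$, and the inverse of a function that cannot jump can very well jump: this happens when the function is almost constant on a long interval.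

\subsection{Results}

The answer to (a) is yes, in the following sharp form.

\begin{theorem}\label{thm:linear}
Let $\Gamma$ be an infinite group with a finite symmetric generating set $S\ni e$. There is a constant $K$, depending only on $|S|$, such that
\[
j_\Gamma(\lambda x)\le K\lambda\,j_\Gamma(x)\qquad(x\ge1,\ \lambda\ge1).
\]
The linear dependence on $\lambda$ is optimal, as $\Gamma=\mathbb Z$ shows. Moreover $j_\Gamma$ lies within a bounded multiplicative factor of a non-decreasing concave function on $[1,+\infty)$.
\end{theorem}

For (b), the existence of an admissible pair can be read off the profiles themselves.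

\begin{theorem}\label{thm:criterion}
Let $\Gamma,\Lambda$ be infinite finitely generated groups with $j_\Gamma=o(j_\Lambda)$. An admissible pair for $(\Gamma,\Lambda)$ exists if and only if
\begin{itemize}
\item[$(\ast)$] for every $C\ge1$ there is $K_C$ such that for all $1\le x\le y$,
\[
j_\Lambda(y)\le C\,j_\Lambda(x)\ \Longrightarrow\ j_\Gamma(y)\le K_C\,j_\Gamma(x).
\]
\end{itemize}
\end{theorem}

In words, on every interval where $j_\Lambda$ grows by a bounded factor, so must $j_\Gamma$. This holds when $j_\Lambda$ grows polynomially at all scales.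

\begin{corollary}\label{cor:positive}
Suppose that there are $c,\theta>0$ with $j_\Lambda(\lambda x)\ge c\lambda^\theta j_\Lambda(x)$ for all $x,\lambda\ge1$; this is the case for $\Lambda=\mathbb Z^d$. Then for every infinite finitely generated $\Gamma$ with $j_\Gamma=o(j_\Lambda)$ there is an admissible pair for $(\Gamma,\Lambda)$.
\end{corollary}

In general $(\ast)$ fails, and the answer to (b) is no. A group is \emph{(locally finite)-by-$\mathbb Z$} if it has a homomorphism onto $\mathbb Z$ such that every finitely generated subgroup of the kernel is finite.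

\begin{theorem}\label{thm:counter}
There is an absolute constant $C_0$ with the following property. Let $\varphi,\psi:(0,\infty)\to(0,\infty)$ be non-decreasing, with $\varphi$ unbounded. There are finitely generated (locally finite)-by-$\mathbb Z$ groups $\Gamma,\Lambda$, with the generating sets described in Section~\ref{sec:groups}, and numbers $1\le x_n\le y_n$ with $x_n\to\infty$, such that
\[
j_\Gamma=o(j_\Lambda),\qquad j_\Gamma=o(\varphi\circ j_\Lambda),
\]
\[
j_\Lambda(y_n)\le2C_0\,j_\Lambda(x_n),\qquad j_\Gamma(y_n)\ge\psi(j_\Gamma(x_n)),\qquad\frac{j_\Gamma(y_n)}{j_\Gamma(x_n)}\to\infty.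
\]
In particular there is no admissible pair for $(\Gamma,\Lambda)$.
\end{theorem}

Any choice of $\varphi$ and $\psi$, for instance $\varphi(t)=\psi(t)=t$, settles (b). The function $\varphi$, which may grow arbitrarily slowly, shows that no hypothesis of the form $j_\Gamma=o(\varphi\circ j_\Lambda)$ guarantees an admissible pair. The function $\psi$ shows that $j_\Gamma$ can grow by any prescribed amount while $j_\Lambda$ grows by a factor at most $2C_0$.

Together the results say that a profile cannot jump, but can stall for as long as one likes. The tool for the first statement is to intersect a set with its right translates. One translate halves the set and answers (a) (Section~\ref{sec:halving}); many random translates give the linear bound (Section~\ref{sec:linear}). The answer to (a) shows that $f\approx j_\Gamma$ determines $f$ up to a bounded factor, and this leads to the criterion (Section~\ref{sec:criterion}). For the second statement we build groups whose profiles have plateaus of prescribed height and arbitrary length (Section~\ref{sec:groups}), and we interlace the plateaus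 of two such groups (Section~\ref{sec:interlace}). Sections~\ref{sec:criterion}--\ref{sec:interlace} use Section~\ref{sec:halving} but not Section~\ref{sec:linear}.

\section{Displacement, perimeter and amenability}\label{sec:prelim}

For a finite subset $A$ of a group $\Gamma$ and $g\in\Gamma$, the \emph{displacement} of $A$ by $g$ is $d_A(g)=|gA\setminus A|$.

\begin{lemma}\label{lem:disp}
For all $g,h\in\Gamma$:
\begin{itemize}
\item[(i)] $d_A(g)=|A|-|A\cap gA|=|A\setminus gA|=d_A(g^{-1})$;
\item[(ii)] $d_A(gh)\le d_A(g)+d_A(h)$;
\item[(iii)] $d_{Ah}(g)=d_A(g)$.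
\end{itemize}
\end{lemma}

\begin{proof}
The first two equalities in (i) hold because $|gA|=|A|$, and the third follows on multiplying $A\setminus gA$ by $g^{-1}$ on the left. For (ii), $ghA\setminus A\subset g(hA\setminus A)\cup(gA\setminus A)$. For (iii), $gAh\setminus Ah=(gA\setminus A)h$.
\end{proof}

\begin{lemma}\label{lem:indep}
Let $S,T$ be arbitrary finite generating sets of an infinite group $\Gamma$. Then $SA\,\Delta\,A\ne\emptyset$ for every finite nonempty $A$, and the profiles defined by $S$ and by $T$ lie within a bounded multiplicative factor of each other.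
\end{lemma}

\begin{proof}
Let $\mu_S(A)=\max_{s\in S}d_A(s)$. Since $SA\setminus A=\bigcup_{s\in S}(sA\setminus A)$, and $A\setminus SA\subset A\setminus sA$ for any $s\in S$, we have $\mu_S(A)\le|SA\,\Delta\,A|\le(|S|+1)\mu_S(A)$. If $\mu_S(A)=0$, then $sA=A$ for all $s\in S$, so $\Gamma A=A$, which is impossible for $\Gamma$ infinite and $A$ finite and nonempty. If every element of $T$ is a word of length at most $\ell$ in $S\cup S^{-1}$, then $\mu_T(A)\le\ell\mu_S(A)$ by Lemma~\ref{lem:disp}, so $|TA\,\Delta\,A|\le(|T|+1)\ell\,|SA\,\Delta\,A|$. The same holds with $S$ and $T$ exchanged.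
\end{proof}

Thus $j_\Gamma(x)\le x<\infty$, and neither the two questions nor condition $(\ast)$ depend on the generating sets. From now on $S=S^{-1}\ni e$. It is convenient to count boundary points with multiplicity, because the count is then a sum over generators. Define the \emph{perimeter} of $A$ and the associated profile by
\[
P(A)=\sum_{s\in S}d_A(s),\qquad J(x)=\sup_{0<|A|\le x}\frac{|A|}{P(A)}.
\]
Since $\partial A$ is the union of the sets $sA\setminus A$, we have $|\partial A|\le P(A)\le|S|\,|\partial A|$. Also $P(\{e\})\le|S|$. Hence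
\begin{equation}\label{eq:Jj}
\frac1{|S|}\le J(x)\le j_\Gamma(x)\le|S|\,J(x)\qquad(x\ge1).
\end{equation}
By Lemma~\ref{lem:disp}(iii), $P(Ag)=P(A)$ for all $g\in\Gamma$: \emph{right translates have the same perimeter}. All the counting below rests on one more remark: for $y\in\Gamma$ and a finite set $Y$,
\begin{equation}\label{eq:count}
y\in Yg\iff g\in Y^{-1}y,\qquad\text{so exactly $|Y|$ elements $g\in\Gamma$ satisfy $y\in Yg$.}
\end{equation}

Finally we recall \emph{F{\o}lner's criterion}: a group $G$ is amenable if and only if for every finite $T\subset G$ and every $\delta>0$ there is a finite nonempty $E\subset G$ with $d_E(t)\le\delta|E|$ for all $t\in T$. If $G$ is finitely generated, Lemma~\ref{lem:disp} shows that it suffices to check this for one finite generating set $T$. So an infinite finitely generated group is amenable if and only if its profile is unbounded.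

\section{Halving a set}\label{sec:halving}

To compare $J(x)$ with $J(x/2)$ we must produce, from a set $A$, a set $B$ of at most half the size whose ratio $P(B)/|B|$ is not much larger than $P(A)/|A|$. In an arbitrary group the only sets known to have small perimeter are $A$ and its right translates $Ag$, so we look for $B$ among the sets $A\cap Ag$ and $A\setminus Ag$.

\begin{example}\label{ex:interval}
Let $A=\{1,\dots,N\}\subset\mathbb Z$ and $S=\{-1,0,1\}$, so that $P(A)/|A|=2/N$. For $|g|<N$ the set $A\cap(A+g)$ is an interval of length $N-|g|$ and perimeter $2$. Each $g$ with $N/2\le|g|\le3N/4$ gives a set $B$ with $N/4\le|B|\le N/2$ and $P(B)/|B|\le8/N=4P(A)/|A|$.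

At the other extreme, let $A=xH$ be a left coset of a finite subgroup $H$ of an infinite group. Then $A\cap Ag=x(H\cap Hg)$ is $A$ or empty, and translates are of no use. But $sA\neq A$ for some $s\in S$ by Lemma~\ref{lem:indep}, and distinct left cosets of $H$ are disjoint, so $P(A)/|A|\ge1$. Such an $A$ is hardly better than a single point.
\end{example}

The proof below shows that every set resembles one of these two examples. For a general $A$ we cannot name a good $g$, but we can control the intersections on average. We state the estimate for $k$ translates; this section uses only $k=1$.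

\begin{lemma}\label{lem:average}
Let $A\subset\Gamma$ be finite, $N=|A|$ and $k\ge1$. For $\mathbf g=(g_1,\dots,g_k)\in\Gamma^k$ put $g_0=e$ and $B(\mathbf g)=\bigcap_{l=0}^kAg_l$. Then
\[
\sum_{\mathbf g\in\Gamma^k}|B(\mathbf g)|=N^{k+1},\qquad\sum_{\mathbf g\in\Gamma^k}P(B(\mathbf g))\le(k+1)N^kP(A).
\]
\end{lemma}

\begin{proof}
The first sum counts the tuples $(y,g_1,\dots,g_k)$ with $y\in A$ and $y\in Ag_l$ for $1\le l\le k$. There are $N$ choices for $y$ and then, by \eqref{eq:count}, $N$ choices for each $g_l$.

Let $s\in S$ and $y\in sB(\mathbf g)\setminus B(\mathbf g)$. Then $y\in sAg_m$ for all $m$ and $y\notin Ag_l$ for some $l$, so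
\[
sB(\mathbf g)\setminus B(\mathbf g)\subset\bigcup_{l=0}^k\Big((sA\setminus A)g_l\cap\bigcap_{m\ne l}sAg_m\Big).
\]
Fix $l$ and count the tuples $(y,g_1,\dots,g_k)$ with $y$ in the $l$-th set on the right. If $l=0$, there are $d_A(s)$ choices for $y\in sA\setminus A$ and then $N$ choices for each of $g_1,\dots,g_k$. If $l\ge1$, there are $N$ choices for $y\in sA$, then $d_A(s)$ choices for $g_l$ and $N$ choices for each of the other $k-1$ elements $g_m$. In both cases the count is $d_A(s)N^k$. Summing over $l$ and $s$ gives the bound.
\end{proof}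

\begin{proposition}\label{prop:half}
Let $A\subset\Gamma$ be finite with $N=|A|\ge2$, and let $\varepsilon=P(A)/N$. There is a nonempty $B\subset\Gamma$ with $|B|\le N/2$ and $P(B)/|B|\le\max(8,2|S|)\,\varepsilon$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:average} with $k=1$ reads
\[
\sum_g|A\cap Ag|=N^2,\qquad\sum_gP(A\cap Ag)\le2\varepsilon N^2.
\]
So some intersection has ratio at most $2\varepsilon$, but it may be too large; $g=e$ is such a case. We therefore separate small and large intersections. Let
\[
I=\{g:0<|A\cap Ag|\le N/2\},\qquad H=\{g:|A\cap Ag|>N/2\},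
\]
and let $m_I$ and $m_H$ be the sums of $|A\cap Ag|$ over $g\in I$ and over $g\in H$, so that $m_I+m_H=N^2$. One of the following three cases occurs.

\emph{Case 1: $m_I\ge N^2/4$.} The small intersections carry a fixed share of the mass, so we can average over them alone:
\[
\sum_{g\in I}P(A\cap Ag)\le2\varepsilon N^2\le8\varepsilon\sum_{g\in I}|A\cap Ag|.
\]
Some $g\in I$ has $P(A\cap Ag)\le8\varepsilon|A\cap Ag|$, and $B=A\cap Ag$ works.

\emph{Case 2: some $g\in H$ has $|A\setminus Ag|\ge N/4$.} Here the intersection is too large, but its complement in $A$ has the right size: $B=A\setminus Ag$ satisfies $N/4\le|B|<N/2$. Write $D=Ag$. A point of $sB\setminus B$ lies in $sA$ and outside $sD$, and it lies outside $A$ or in $D$; hence $sB\setminus B\subset(sA\setminus A)\cup(D\setminus sD)$. By Lemma~\ref{lem:disp}, $d_B(s)\le d_A(s)+d_D(s)=2d_A(s)$, and so $P(B)\le2\varepsilon N\le8\varepsilon|B|$.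

\emph{Case 3: $m_H>\frac34N^2$, and $|A\setminus Ag|<N/4$ for all $g\in H$.} We show that $A$ is close to a coset of a finite subgroup. The set $H$ contains $e$. It is finite, because $A\cap Ag\neq\emptyset$ forces $g\in A^{-1}A$. It is closed under inverses, because $|A\cap Ag^{-1}|=|Ag\cap A|$. If $g,h\in H$, then
\[
|A\setminus Agh|\le|A\setminus Ah|+|Ah\setminus Agh|=|A\setminus Ah|+|A\setminus Ag|<N/2,
\]
so $gh\in H$. Thus $H$ is a finite subgroup. The sum $m_H$ counts the triples $(a,a',g)\in A\times A\times H$ with $a=a'g$, that is, the pairs of points of $A$ in the same left coset of $H$. Therefore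
\[
\tfrac34N^2<m_H=\sum_{xH}|A\cap xH|^2\le N\max_{xH}|A\cap xH|,
\]
and some coset has $|A\cap xH|>\frac34N$. As $\Gamma$ is infinite, Lemma~\ref{lem:indep} applied to the finite set $xH$ gives $s\in S$ with $sxH\ne xH$, hence $sxH\cap xH=\emptyset$ and $|A\cap sxH|<N/4$. The set $s(A\cap xH)\subset sA\cap sxH$ has more than $\frac34N$ elements, of which fewer than $N/4$ lie in $A$. So $d_A(s)>N/2$ and $\varepsilon>\frac12$. Now $B=\{e\}$ has $|B|=1\le N/2$ and $P(B)/|B|\le|S|\le2|S|\varepsilon$.
\end{proof}

That $\Gamma$ is infinite is used only at the end of Case 3, and it cannot be dropped: for a finite group $\Gamma$ and $A=\Gamma$ we have $\varepsilon=0$, while $P(B)>0$ for every nonempty proper subset $B$.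

\begin{theorem}\label{thm:doubling}
Let $D_0=\max(8,2|S|)$. Then $J(x)\le D_0\,J(x/2)$ for all $x\ge2$, and
\begin{equation}\label{eq:doubling}
j_\Gamma(2^mx)\le|S|D_0^m\,j_\Gamma(x)\qquad(x\ge1,\ m=0,1,2,\dots).
\end{equation}
Consequently $j_\Gamma(Cx)=O(j_\Gamma(x))$ for every $C>0$.
\end{theorem}

\begin{proof}
Let $x\ge2$ and $0<|A|\le x$. If $|A|=1$, then $|A|\le x/2$ and $|A|/P(A)\le J(x/2)$. If $|A|\ge2$, Proposition~\ref{prop:half} gives $B$ with $0<|B|\le x/2$ and $|A|/P(A)\le D_0|B|/P(B)\le D_0J(x/2)$. Iterating and using \eqref{eq:Jj}, we get $j_\Gamma(2^mx)\le|S|J(2^mx)\le|S|D_0^mJ(x)\le|S|D_0^mj_\Gamma(x)$. Given $C>0$, choose $m$ with $C\le2^m$ and use monotonicity.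
\end{proof}

This answers question (a). The consequence that matters for question (b) is that the dilation allowed in the definition of $\approx$ gives no freedom.

\begin{corollary}\label{cor:rigid}
If $f\approx j_\Gamma$, then there is $D\ge1$ with $D^{-1}j_\Gamma(x)\le f(x)\le D\,j_\Gamma(x)$ for all large $x$.
\end{corollary}

\begin{proof}
From $f\preccurlyeq j_\Gamma$ and Theorem~\ref{thm:doubling} we get $f(x)=O(j_\Gamma(Cx))=O(j_\Gamma(x))$ for some $C>0$. From $j_\Gamma\preccurlyeq f$ we get $C,M>0$ with $j_\Gamma(z/C)\le Mf(z)$ for large $z$, and $j_\Gamma(z)=j_\Gamma(C\cdot z/C)=O(j_\Gamma(z/C))$ by Theorem~\ref{thm:doubling} again.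
\end{proof}

\section{The linear bound}\label{sec:linear}

Each halving costs a factor $D_0\ge8$, so \eqref{eq:doubling} bounds $j_\Gamma(\lambda x)/j_\Gamma(x)$ only by a constant times $\lambda^{\theta}$ with $\theta=\log_2D_0\ge3$. To reach the exponent $1$ we must divide the volume by $k$ in a single step, at a cost proportional to $k$. Lemma~\ref{lem:average} points the way: intersecting $A$ with $k$ translates multiplies the average ratio by at most $k+1$. The difficulty is to show that the intersection is about $k$ times smaller than $A$.

Fix a finite nonempty $A\subset\Gamma$, and let $N=|A|$ and $\varepsilon=P(A)/N>0$. Put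
\[
p(c)=\frac{|A\cap cA|}N=1-\frac{d_A(c)}N,\qquad U_t=\{c\in\Gamma:d_A(c)\le tN\}\quad(t\ge0).
\]
Since a pair $(a,a')\in A^2$ determines the unique $c$ with $a=ca'$, we have
\begin{equation}\label{eq:sump}
\sum_{c\in\Gamma}p(c)=N.
\end{equation}
We shall see that if a point $a\in A$ and $k$ translates of $A$ containing $a$ are chosen at random, then a second point $b$ lies in all of them with probability $p(ab^{-1})^k$. This is negligible unless $p(ab^{-1})\ge1-O(1/k)$. So the size of the intersection is governed by the sets $U_t$ of approximate stabilizers with $t$ of order $1/k$, and we need $|U_t|=O(tN)$. For the interval of Example~\ref{ex:interval}, $p(c)=1-|c|/N$ for $|c|\le N$, the set $U_t$ has at most $2tN+1$ elements when $t<1$, and $\sum_cp(c)^k\le1+2\sum_{c\ge1}e^{-kc/N}\le1+2N/k$. In general the bound comes from packing about $1/t$ disjoint translates of $U_t$ into $U_{1/2}$.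

\begin{lemma}\label{lem:stab}
If $\varepsilon\le t\le\frac12$, then $|U_t|\le16tN$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:disp}, each $U_t$ is symmetric and contains $e$, and $U_tU_{t'}\subset U_{t+t'}$. Every $c\in U_{1/2}$ has $p(c)\ge\frac12$, so $|U_{1/2}|\le2N$ by \eqref{eq:sump}. Write $U=U_t$, a finite set. Since $d_A(s)\le P(A)=\varepsilon N\le tN$ for $s\in S$, we have $S\subset U$. Hence the increasing finite sets $U\subset U^2\subset\cdots$ exhaust the infinite group $\Gamma$, and $U^m\ne U^{m+1}$ for all $m$, because an equality would make the sequence stationary.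

Let $l\ge0$ be the largest integer with $(3l+1)t\le\frac12$. Put $x_0=e$ and choose $x_i\in U^{3i}\setminus U^{3i-1}$ for $1\le i\le l$. The sets $x_iU$ are contained in $U^{3l+1}\subset U_{(3l+1)t}\subset U_{1/2}$. They are pairwise disjoint: if $x_iU$ meets $x_mU$ with $i<m$, then $x_m\in x_iUU^{-1}\subset U^{3i+2}\subset U^{3m-1}$, contrary to the choice of $x_m$. So $(l+1)|U|\le2N$. By maximality of $l$, $4(l+1)t\ge(3l+4)t>\frac12$, so $l+1>1/(8t)$ and $|U|\le16tN$.
\end{proof}

The hypothesis $t\ge\varepsilon$ places the generators in $U_t$; for $t<1/(16N)$ the bound would fail, as $e\in U_t$. That $\Gamma$ is infinite is used to find the points $x_i$; if $\Gamma$ is finite and $A=\Gamma$, then $U_t=\Gamma$ for all $t$.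

\begin{lemma}\label{lem:cut}
Suppose that $\varepsilon\le\frac12$, and let $k\ge1$ be an integer with $k\varepsilon\le1$. There is a nonempty $B\subset A$ with $|B|\le150N/k$ and $P(B)/|B|\le3(k+1)\varepsilon$.
\end{lemma}

\begin{proof}
We need one tuple $\mathbf g$ for which $B(\mathbf g)$ has both a small ratio and a small size, so we look for a probability distribution on tuples under which both quantities have small expectation. Lemma~\ref{lem:average} controls $\sum P(B(\mathbf g))$, which is the expectation of the ratio $P(B)/|B|$, up to normalization, when $\mathbf g$ has probability proportional to $|B(\mathbf g)|$. This distribution has a concrete description. Choose $a\in A$ uniformly, then choose $g_1,\dots,g_k$ independently and uniformly in the $N$-element set $A^{-1}a$, and let $B=B(\mathbf g)$. By \eqref{eq:count}, a tuple $\mathbf g$ can be drawn after $a$ exactly when $a\in B(\mathbf g)$, and then the outcome $(a,\mathbf g)$ has probability $N^{-k-1}$. So $B$ is never empty, and $\mathbf g$ has probability $|B(\mathbf g)|/N^{k+1}$.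

\emph{Ratio.} By Lemma~\ref{lem:average},
\[
\mathbb E\,\frac{P(B)}{|B|}=\frac1{N^{k+1}}\sum_{\mathbf g:\,B(\mathbf g)\ne\emptyset}P(B(\mathbf g))\le(k+1)\frac{P(A)}N=(k+1)\varepsilon.
\]

\emph{Size.} Fix $a$, and let $b\in A$. By \eqref{eq:count}, $b\in B$ if and only if $g_l\in A^{-1}b$ for $1\le l\le k$. Taking inverses and then multiplying by $a$ on the left gives $|A^{-1}a\cap A^{-1}b|=|a^{-1}A\cap b^{-1}A|=|A\cap ab^{-1}A|$. So $b\in B$ with conditional probability $p(ab^{-1})^k$, and since $b\mapsto ab^{-1}$ is injective,
\[
\mathbb E|B|\le\sum_{c\in\Gamma}p(c)^k.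
\]
The elements $c\notin U_{1/2}$ have $p(c)<\frac12$, so by \eqref{eq:sump} they contribute at most $2^{-(k-1)}\sum_cp(c)=2^{-(k-1)}N\le N/k$. Split $U_{1/2}$ into the layers
\[
Z_i=\Big\{c\in U_{1/2}:\frac{i-1}k\le\frac{d_A(c)}N<\frac ik\Big\}\qquad(i\ge1).
\]
The layer $Z_i$ is contained in $U_t$ with $t=\min(i/k,\frac12)$, and $t\ge\varepsilon$ because $1/k\ge\varepsilon$ and $\frac12\ge\varepsilon$. Lemma~\ref{lem:stab} gives $|Z_i|\le16iN/k$. For $c\in Z_i$ we have $p(c)\le1-\frac{i-1}k\le e^{-(i-1)/k}$, so $p(c)^k\le e^{-(i-1)}$. The layers contribute at most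
\[
\frac{16N}k\sum_{i\ge1}ie^{-(i-1)}=\frac{16}{(1-e^{-1})^2}\cdot\frac Nk\le48\,\frac Nk.
\]
Altogether $\mathbb E|B|\le50N/k$.

By Markov's inequality each of the events $P(B)/|B|>3(k+1)\varepsilon$ and $|B|>150N/k$ has probability at most $\frac13$, so some outcome avoids both.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $x,\lambda\ge1$, and let $A$ be nonempty with $N=|A|\le\lambda x$. We bound $1/\varepsilon=N/P(A)$. If $N\le x$, then $1/\varepsilon\le J(x)$. Let $N>x$ and $k=\lceil150N/x\rceil$, so that $151\le k\le150\lambda+1\le151\lambda$. If $k\varepsilon\le1$, then also $\varepsilon\le\frac12$, and Lemma~\ref{lem:cut} gives a nonempty $B$ with $|B|\le150N/k\le x$ and $P(B)/|B|\le3(k+1)\varepsilon\le456\lambda\varepsilon$; hence $1/\varepsilon\le456\lambda J(x)$. If $k\varepsilon>1$, then $A$ is not invariant enough to be worth cutting: $1/\varepsilon<k\le151\lambda\le151|S|\lambda J(x)$ by \eqref{eq:Jj}. In all cases $J(\lambda x)\le456|S|\lambda J(x)$, and \eqref{eq:Jj} gives the inequality with $K=456|S|^2$.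

For $\Gamma=\mathbb Z$, Example~\ref{ex:Zd} gives $j_{\mathbb Z}(\lambda)/j_{\mathbb Z}(1)=\lfloor\lambda\rfloor\ge\lambda/2$, so the factor $K\lambda$ cannot be replaced by one that is $o(\lambda)$.

For the last statement, note that for all $t,x\ge1$,
\[
j_\Gamma(t)\le(1+Kt/x)\,j_\Gamma(x),
\]
by monotonicity if $t\le x$ and by the inequality just proved if $t\ge x$. For fixed $x$ the right side is an affine function of $t$. Let $\hat\jmath$ be the infimum of all affine functions that majorize $j_\Gamma$ on $[1,+\infty)$. It is concave, being an infimum of affine functions, and evaluating at $t=x$ gives $j_\Gamma(x)\le\hat\jmath(x)\le(1+K)j_\Gamma(x)$. A positive concave function on $[1,+\infty)$ is non-decreasing: if $\hat\jmath(v)<\hat\jmath(u)$ for some $u<v$, then beyond $v$ the graph would lie below the decreasing line through these two points, and $\hat\jmath$ would become negative.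
\end{proof}

\section{When an admissible pair exists}\label{sec:criterion}

Let $j_\Gamma=o(j_\Lambda)$. By Corollary~\ref{cor:rigid}, any functions $f_\Gamma\approx j_\Gamma$ and $f_\Lambda\approx j_\Lambda$ agree with the profiles up to bounded factors at large arguments. So (H1) holds for them, and (H2) holds by Theorem~\ref{thm:doubling}. Only (H3) is in question. Condition $(\ast)$ is (H3) rewritten without the inverse function, with $x=f_\Lambda^{-1}(u)$ and $y=f_\Lambda^{-1}(Cu)$, in a form that bounded factors do not affect.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]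
By \eqref{eq:Jj}, $j_\Gamma$ is bounded below by a positive constant, so $j_\Gamma=o(j_\Lambda)$ forces $j_\Lambda\to\infty$.

\emph{Necessity.} Let $(f_\Gamma,f_\Lambda)$ be admissible and let $C\ge1$. By Corollary~\ref{cor:rigid} there are $D\ge1$ and $x_0$ such that $D^{-1}j_\Gamma\le f_\Gamma\le Dj_\Gamma$ and $D^{-1}j_\Lambda\le f_\Lambda\le Dj_\Lambda$ on $[x_0,+\infty)$. Put $C'=D^2C$. By (H3) there are $M$ and $u_0$ with $f_\Gamma\circ f_\Lambda^{-1}(C'u)\le M\,f_\Gamma\circ f_\Lambda^{-1}(u)$ for $u\ge u_0$. Choose $x_1\ge x_0$ with $f_\Lambda(x_1)\ge u_0$. Let $1\le x\le y$ with $j_\Lambda(y)\le Cj_\Lambda(x)$.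

Suppose first that $x\ge x_1$, and put $u=f_\Lambda(x)\ge u_0$. Then $f_\Lambda(y)\le Dj_\Lambda(y)\le DCj_\Lambda(x)\le C'u$, so $y\le f_\Lambda^{-1}(C'u)$. As $f_\Gamma$ is non-decreasing,
\[
f_\Gamma(y)\le f_\Gamma\circ f_\Lambda^{-1}(C'u)\le M\,f_\Gamma\circ f_\Lambda^{-1}(u)=Mf_\Gamma(x),
\]
and therefore $j_\Gamma(y)\le D^2M\,j_\Gamma(x)$. Suppose now that $x\le x_1$. Then $j_\Lambda(y)\le Cj_\Lambda(x_1)$, and since $j_\Lambda\to\infty$ this bounds $y$ by some $y_1$ independent of $x$. Hence $j_\Gamma(y)/j_\Gamma(x)\le j_\Gamma(y_1)/j_\Gamma(1)$.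

\emph{Sufficiency.} Assume $(\ast)$ and let $f_\Gamma=j_\Gamma$, which is non-decreasing. We make $j_\Lambda$ continuous by interpolation and then strictly increasing by a bounded factor. Let $g$ be the function with $g(2^n)=j_\Lambda(2^n)$ for $n\ge0$ that is affine on each interval $[2^n,2^{n+1}]$, and let $f_\Lambda(x)=(2-\frac1x)g(x)$. By \eqref{eq:doubling} there is $D\ge1$ with $j_\Lambda(2z)\le Dj_\Lambda(z)$ for all $z\ge1$. On $[2^n,2^{n+1}]$ both $g$ and $j_\Lambda$ take values in $[j_\Lambda(2^n),Dj_\Lambda(2^n)]$, and $1\le2-\frac1x<2$, so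
\[
D^{-1}j_\Lambda\le f_\Lambda\le2D\,j_\Lambda\quad\text{on }[1,+\infty).
\]
Thus $f_\Lambda\approx j_\Lambda$ and $f_\Lambda$ is unbounded. It is continuous, and it is strictly increasing as the product of a positive strictly increasing function and a positive non-decreasing one. We saw above that (H1) and (H2) hold. For $C\le1$, (H3) holds because $f_\Gamma\circ f_\Lambda^{-1}$ is non-decreasing. Let $C>1$ and $u\ge f_\Lambda(1)$, and put $x=f_\Lambda^{-1}(u)$ and $y=f_\Lambda^{-1}(Cu)\ge x$. Then $j_\Lambda(y)\le Df_\Lambda(y)=DCf_\Lambda(x)\le C''j_\Lambda(x)$ with $C''=2D^2C$ independent of $u$. By $(\ast)$, $f_\Gamma\circ f_\Lambda^{-1}(Cu)=j_\Gamma(y)\le K_{C''}\,j_\Gamma(x)=K_{C''}\,f_\Gamma\circ f_\Lambda^{-1}(u)$.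
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:positive}]
Let $1\le x\le y$ and $j_\Lambda(y)\le Cj_\Lambda(x)$. The hypothesis with $\lambda=y/x$ gives $c(y/x)^\theta\le C$, so $y\le2^mx$ for an integer $m$ that depends only on $C,c,\theta$. By \eqref{eq:doubling}, $j_\Gamma(y)\le|S|D_0^mj_\Gamma(x)$. So $(\ast)$ holds. For $\Lambda=\mathbb Z^d$, Example~\ref{ex:Zd} gives $j_\Lambda(\lambda x)\ge(\lambda x)^{1/d}/(4d)\ge\lambda^{1/d}j_\Lambda(x)/(4d)$.
\end{proof}

\begin{remark}
If $\Gamma$ is not amenable, then $j_\Gamma$ is bounded above and below by positive constants and $(\ast)$ holds. Since $j_\Gamma=o(j_\Lambda)$ makes $j_\Lambda$ unbounded, both groups in a counterexample to (b) must be amenable.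
\end{remark}

\section{Groups whose profiles have long plateaus}\label{sec:groups}

To violate $(\ast)$ we need intervals $[x_n,y_n]$ on which $j_\Lambda$ is almost constant while $j_\Gamma$ grows by an unbounded factor. By \eqref{eq:doubling} for $\Gamma$, this requires $y_n/x_n\to\infty$. So we need an amenable group whose profile stalls on long intervals. The profile of a non-amenable group stalls forever, and the idea is to let the group look non-amenable, over a long but finite range of volumes, to every set that is too invariant.

\subsection{The non-amenable model}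

Let
\[
W=\mathbb Z/2*\mathbb Z/3=\langle\alpha,\beta\mid\alpha^2=\beta^3=1\rangle,
\]
with the word length $|\cdot|$ in $\alpha,\beta,\beta^{-1}$. We use three features of $W$. First, by the presentation, whenever $a^2=b^3=1$ in a group there is a homomorphism from $W$ with $\alpha\mapsto a$ and $\beta\mapsto b$. The other two come from the standard isomorphism $W\cong PSL_2(\mathbb Z)$. The group $W$ is non-amenable, as it contains a free subgroup of rank two, so by F{\o}lner's criterion there is $c_0>0$ with
\begin{equation}\label{eq:nonamen}
|\alpha E\setminus E|+|\beta E\setminus E|\ge c_0|E|\qquad\text{for every finite }E\subset W.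
\end{equation}
And $W$ is residually finite: for every finite set of nontrivial elements there is a finite quotient of $W$ in which none of them becomes trivial. Indeed, an integer matrix other than $\pm I$ is not congruent to $\pm I$ modulo $m$ once $m$ is large. Thus for every integer $R\ge1$ there is a finite quotient $q:W\to G$ whose kernel contains no nontrivial element of length at most $2R$. We call such a $q$ \emph{$R$-faithful}. It is injective on the ball of radius $R$ in $W$, because $|w^{-1}w'|\le2R$ when $|w|,|w'|\le R$. We set
\[
C_0=4/c_0.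
\]

\subsection{Almost invariant sets of given width}

All our groups have the following shape.

\begin{lemma}\label{lem:box}
Let $\Delta$ be a group generated by elements $\tau,a,b$, with generating set $S=\{e,a^{\pm1},b^{\pm1},\tau^{\pm1}\}$, and suppose that there is a homomorphism $h:\Delta\to\mathbb Z$ with $h(\tau)=1$ and $h(a)=h(b)=0$. Put $a_z=\tau^za\tau^{-z}$ and $b_z=\tau^zb\tau^{-z}$ for $z\in\mathbb Z$, and for $m\ge1$ put
\[
L_m=\langle a_z,b_z:0\le z<m\rangle,\qquad F_m=\bigcup_{z=0}^{m-1}\tau^{-z}L_m.
\]
\begin{itemize}
\item[(i)] If $L_m$ is finite, then $|F_m|=m|L_m|$ and $|F_m|/|\partial F_m|=m/2$.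
\item[(ii)] If $L_m$ is finite for infinitely many $m$, then $\Delta$ is (locally finite)-by-$\mathbb Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The map $h$ equals $-z$ on $\tau^{-z}L_m$, so these cosets are pairwise disjoint as $z$ ranges over $\mathbb Z$, and $|F_m|=m|L_m|$. For $0\le z<m$ we have $a\tau^{-z}L_m=\tau^{-z}a_zL_m=\tau^{-z}L_m$, and the same with $b$ and $b_z$ in place of $a$ and $a_z$. So $a^{\pm1}F_m=b^{\pm1}F_m=F_m$. Multiplying by $\tau^{\pm1}$ shifts the cosets: $\tau F_m\setminus F_m=\tau L_m$ and $\tau^{-1}F_m\setminus F_m=\tau^{-m}L_m$. Hence $|\partial F_m|=2|L_m|$.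

(ii) The subgroup $\Delta_0$ generated by all $a_z,b_z$ contains $a$ and $b$ and is normalized by $\tau$, so it is normal and every element of $\Delta$ has the form $g\tau^r$ with $g\in\Delta_0$. As $h(g\tau^r)=r$, we get $\ker h=\Delta_0$. A finite subset of $\Delta_0$ lies in $\langle a_z,b_z:-r\le z\le r\rangle=\tau^{-r}L_{2r+1}\tau^r$ for some $r$, and $L_{2r+1}\subset L_m$ for $m\ge2r+1$.
\end{proof}

For a finite group $G$ let $M(G)=\big(\bigoplus_{\mathbb Z}G\big)\rtimes\langle\tau\rangle$. Here $\bigoplus_{\mathbb Z}G$ is the group of finitely supported functions $\mathbb Z\to G$ under pointwise multiplication; we call the points of $\mathbb Z$ \emph{sites}, and write $\delta_y(g)$ for the function with value $g$ at the site $y$ and trivial elsewhere. The infinite cyclic group $\langle\tau\rangle$ acts by the shift, $\tau\delta_y(g)\tau^{-1}=\delta_{y+1}(g)$. Elements supported at different sites commute.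

\begin{example}[one plateau]\label{ex:onelevel}
Let $q:W\to G$ be $R$-faithful with $R$ very large, let $k\ge1$, and in $M(G)$ take $a=\delta_0(q(\alpha))$ and $b=\delta_k(q(\beta))$. Then $a_z$ sits at the site $z$ and $b_z$ at the site $z+k$. For $m\le k$ the $2m$ generators of $L_m$ sit at distinct sites, so $L_m\cong(\mathbb Z/2)^m\times(\mathbb Z/3)^m$, and $F_m$ reaches the ratio $m/2$ with only $m6^m$ elements. For $m=k+1$ the generators $a_k$ and $b_0$ sit at the same site $k$ and generate a copy of $G$, so $|F_{k+1}|>|G|$. Along the family $F_m$, raising the ratio from $k/2$ to $(k+1)/2$ raises the volume from $k6^k$ to more than $|G|$. No other set does much better. A set $F$ with ratio far above $k$ is almost invariant under $a$ and under $\tau^{-k}b\tau^k$, a word of length $2k+1$. These two elements generate a copy of $G$, which looks like $W$ up to radius $R$, and \eqref{eq:nonamen} then forces $|F|>R$. Lemma~\ref{lem:upper} below makes this precise.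
\end{example}

\subsection{Infinitely many plateaus}

We now run Example~\ref{ex:onelevel} at infinitely many scales at once, by letting the three generators act diagonally in a product. The data are integers $1\le k_1<k_2<\cdots$, integers $R_i\ge1$, and $R_i$-faithful finite quotients $q_i:W\to G_i$. Write $\alpha_i=q_i(\alpha)$ and $\beta_i=q_i(\beta)$, and let $\Delta$ be the subgroup of $\prod_{i\ge1}M(G_i)$ generated by
\[
\tau=(\tau)_i,\qquad a=(\delta_0(\alpha_i))_i,\qquad b=(\delta_{k_i}(\beta_i))_i,
\]
with generating set $S=\{e,a,b,b^{-1},\tau,\tau^{-1}\}$. We have $a^2=b^3=1$. The exponent of $\tau$ in the first coordinate is a homomorphism $h$ as in Lemma~\ref{lem:box}; in particular $\Delta$ is infinite. In the coordinate $i$, the elements $a_z$ and $b_z$ are $\delta_z(\alpha_i)$ and $\delta_{z+k_i}(\beta_i)$. Put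
\[
V_n=k_n\,6^{k_n}\prod_{i<n}|G_i|^{2k_n}.
\]
This number depends only on $k_n$ and on $G_1,\dots,G_{n-1}$, so $R_n$ and $G_n$ may be chosen after $V_n$ is known.

\begin{lemma}\label{lem:lower}
For every $n\ge1$, $j_\Delta(x)\ge k_n/2$ for all $x\ge V_n$. Moreover $\Delta$ is (locally finite)-by-$\mathbb Z$.
\end{lemma}

\begin{proof}
Let $m=k_n$. By Lemma~\ref{lem:box} and $k_n\to\infty$, it suffices to show that $m|L_m|\le V_n$. The group $L_m$ embeds in the product of its projections to $M(G_1),\dots,M(G_{n-1})$ and to $\prod_{i\ge n}M(G_i)$. For $i<n$ we have $k_i\le m-1$, so the projection to $M(G_i)$ consists of functions supported in $\{0,\dots,2m-2\}$ and has at most $|G_i|^{2m}$ elements. For $i\ge n$ we have $k_i\ge m$, so the sites $0,\dots,m-1$ of the $a_z$ and the sites $k_i,\dots,k_i+m-1$ of the $b_z$ are all distinct, and the $2m$ generators of $L_m$ commute pairwise in the coordinate $i$. This holds for all $i\ge n$ at once, so their projections to $\prod_{i\ge n}M(G_i)$ commute pairwise. They satisfy $a_z^2=b_z^3=1$, so the group they generate is a quotient of $(\mathbb Z/2)^m\times(\mathbb Z/3)^m$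 and has at most $6^m$ elements. Hence $|L_m|\le6^m\prod_{i<n}|G_i|^{2m}$.
\end{proof}

The proof shows why the orders of $a$ and $b$ are fixed once and for all: the infinitely many coordinates $i\ge n$ together cost only a factor $6^{k_n}$. Since $j_\Delta$ is unbounded, $\Delta$ is amenable.

\begin{lemma}\label{lem:upper}
For every $n\ge1$, $j_\Delta(x)\le C_0k_n$ for all $1\le x\le R_n$.
\end{lemma}

\begin{proof}
Let $b'=\tau^{-k_n}b\tau^{k_n}$, whose $n$-th coordinate is $\delta_0(\beta_n)$, and let $Q=\langle a,b'\rangle\le\Delta$. Since $a^2=b'^3=1$, there is a surjective homomorphism $\pi:W\to Q$ with $\alpha\mapsto a$ and $\beta\mapsto b'$. The $n$-th coordinate of $\pi(w)$ is $\delta_0(q_n(w))$, as this holds for $w=\alpha,\beta$. Since $q_n$ is injective on the ball of radius $R_n$ in $W$, so is $\pi$.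

\emph{Claim: $|aE\setminus E|+|b'E\setminus E|\ge c_0|E|$ for every nonempty $E\subset Q$ with $|E|\le R_n$.} We want to lift $E$ to $W$ and apply \eqref{eq:nonamen}. The map $\pi$ is injective only on a ball, and a small set need not have small diameter; but a small connected set does. Consider the graph with vertex set $Q$ and edges $\{x,ax\}$ and $\{x,b'x\}$, and let $E_1,E_2,\dots$ be the connected components of the subgraph induced on $E$. If $x\in E_l$ and $ax\in E$, then $ax\in E_l$; so $aE\setminus E$ is the disjoint union of the sets $aE_l\setminus E_l$. The same holds with $b'$ in place of $a$. Both sides of the claim are thus additive over components, and we may assume that $E$ is connected. By Lemma~\ref{lem:disp}(iii), and since right translations preserve the graph, we may also assume that $e\in E$. Each $x\in E$ is joined to $e$ by a path with at most $|E|-1$ edges, so $x=\pi(w_x)$ with $|w_x|\le R_n-1$. Let $\tilde E=\{w_x:x\in E\}$; the map $\pi:\tilde E\to E$ is a bijection. For $x,y\in E$, the elements $\alpha w_x$ and $w_y$ lie in the ball of radius $R_n$ and have images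 $ax$ and $y$, so $ax=y$ if and only if $\alpha w_x=w_y$. Hence $ax\notin E$ if and only if $\alpha w_x\notin\tilde E$, and $|aE\setminus E|=|\alpha\tilde E\setminus\tilde E|$. The same argument with $b',\beta$ in place of $a,\alpha$ gives $|b'E\setminus E|=|\beta\tilde E\setminus\tilde E|$, and \eqref{eq:nonamen} proves the claim.

Now let $F\subset\Delta$ with $0<|F|\le R_n$. Left multiplication by $a$ or $b'$ preserves each right coset $Qg$, so $d_F(a)$ and $d_F(b')$ are the sums of the corresponding displacements of the pieces $F\cap Qg$. Applying the claim to each nonempty $(F\cap Qg)g^{-1}\subset Q$ and summing, we get $d_F(a)+d_F(b')\ge c_0|F|$. Each $s\in S$ has $d_F(s)\le|\partial F|$, and $b'$ is a word of length $2k_n+1$ in $S$, so $d_F(b')\le(2k_n+1)|\partial F|$ by Lemma~\ref{lem:disp}(ii). Thus $c_0|F|\le(2k_n+2)|\partial F|\le4k_n|\partial F|$.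
\end{proof}

The two lemmas give $k_n/2\le j_\Delta\le C_0k_n$ on the interval $[V_n,R_n]$. This is a plateau of height about $k_n$, and its right end $R_n$ is at our disposal. Non-amenability of $W$ produces the plateau, and residual finiteness lets it end: if $G_n$ were replaced by $W$ itself, the proof of Lemma~\ref{lem:upper} would give $j_\Delta\le C_0k_n$ everywhere.

\section{Interlacing the plateaus}\label{sec:interlace}

We take for $\Lambda$ and $\Gamma$ two groups of the family of Section~\ref{sec:groups}. We arrange that the $n$-th plateau of $\Lambda$ begins before the $n$-th plateau of $\Gamma$ ends, and ends after the next, much higher, plateau of $\Gamma$ has begun. At the same time the plateaus of $\Lambda$ must lie far above those of $\Gamma$. The only point to watch is the order of the choices.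

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\Lambda$ be the group $\Delta$ with data $(k_n,R_n,G_n)$ and numbers $V_n$, and let $\Gamma$ be the group $\Delta$ with data $(k'_n,R'_n,G'_n)$ and numbers $V'_n$, where the data are chosen as follows. Put $k'_1=1$ and $k_0=R'_0=0$. For $n=1,2,\dots$ choose successively:
\begin{itemize}
\item[(1)] an integer $k'_{n+1}>k'_n$ with $k'_{n+1}\ge nk'_n$ and $k'_{n+1}\ge2\psi(C_0k'_n)$;
\item[(2)] an integer $k_n>k_{n-1}$ with $k_n\ge nk'_{n+1}$ and $\varphi(k_n/2)\ge nk'_{n+1}$, which is possible as $\varphi$ is non-decreasing and unbounded; since $G_1,\dots,G_{n-1}$ were chosen in earlier rounds, $V_n$ is now determined;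
\item[(3)] an integer $R'_n>R'_{n-1}$ with $R'_n\ge V_n$, and an $R'_n$-faithful finite quotient $G'_n$ of $W$; now $V'_{n+1}$ is determined;
\item[(4)] an integer $R_n\ge\max(V_n,V'_{n+1})$, and an $R_n$-faithful finite quotient $G_n$ of $W$.
\end{itemize}
Both groups are (locally finite)-by-$\mathbb Z$ by Lemma~\ref{lem:lower}. Figure~\ref{fig:plateaus} shows the position of the plateaus. To place them, note that the ball of radius $R_n$ in the infinite group $W$ has more than $R_n$ elements and injects into $G_n$, so $V_{n+1}\ge|G_n|>R_n$; for the same reason $V'_{n+1}>R'_n$.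

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05]
\draw[->] (-0.5,0) -- (10.7,0) node[right] {$x$};
\draw[very thick] (0,0.6) -- (4,0.6) node[midway,above] {$k'_n$};
\draw[very thick] (6,1.3) -- (10,1.3) node[pos=0.75,above] {$k'_{n+1}$};
\draw[very thick] (2,2.5) -- (8,2.5) node[midway,above] {$k_n$};
\draw[dashed] (2,0) -- (2,2.5);
\draw[dashed] (8,0) -- (8,2.5);
\node[below] at (0,0) {$V'_n$};
\node[below] at (2,0) {$x_n=V_n$};
\node[below] at (4,0) {$R'_n$};
\node[below] at (6,0) {$V'_{n+1}$};
\node[below] at (8,0) {$y_n=R_n$};
\node[below] at (10,0) {$R'_{n+1}$};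
\node[left] at (2,2.5) {$j_\Lambda$};
\node[left] at (0,0.6) {$j_\Gamma$};
\node[left] at (6,1.3) {$j_\Gamma$};
\end{tikzpicture}
\caption{Plateaus of the two profiles for $n\ge2$, not to scale. On each thick segment the profile lies between $k/2$ and $C_0k$, where $k$ is the label. On $[x_n,y_n]$ the profile $j_\Lambda$ stays on one plateau, while $j_\Gamma$ climbs from the height $k'_n$ to the height $k'_{n+1}\ge nk'_n$.}
\label{fig:plateaus}
\end{figure}

\emph{The profile of $\Gamma$ is negligible.} The integers $R'_n$ increase strictly, so every $x>R'_1$ satisfies $R'_n<x\le R'_{n+1}$ for a unique $n$, and $n\to\infty$ with $x$. For such $x$, Lemma~\ref{lem:upper} for $\Gamma$ gives $j_\Gamma(x)\le C_0k'_{n+1}$, and Lemma~\ref{lem:lower} for $\Lambda$ gives $j_\Lambda(x)\ge k_n/2$, because $x>R'_n\ge V_n$. By (2),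
\[
j_\Gamma(x)\le\frac{C_0}n\,k_n\le\frac{2C_0}n\,j_\Lambda(x),\qquad j_\Gamma(x)\le\frac{C_0}n\,\varphi(k_n/2)\le\frac{C_0}n\,\varphi(j_\Lambda(x)).
\]
So $j_\Gamma=o(j_\Lambda)$ and $j_\Gamma=o(\varphi\circ j_\Lambda)$.

\emph{The bad scales.} Put $x_n=V_n$ and $y_n=R_n$. Then $x_n\le y_n$ by (4), and $x_n\ge k_n\to\infty$. Lemmas~\ref{lem:lower} and~\ref{lem:upper} for $\Lambda$ give $j_\Lambda(y_n)\le C_0k_n\le2C_0\,j_\Lambda(x_n)$. For $\Gamma$ they give $j_\Gamma(x_n)\le C_0k'_n$, since $x_n\le R'_n$ by (3), and $j_\Gamma(y_n)\ge k'_{n+1}/2$, since $y_n\ge V'_{n+1}$ by (4). By (1),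
\[
j_\Gamma(y_n)\ge\psi(C_0k'_n)\ge\psi(j_\Gamma(x_n)),\qquad j_\Gamma(y_n)\ge\frac{nk'_n}2\ge\frac n{2C_0}\,j_\Gamma(x_n).
\]

\emph{No admissible pair.} Enlarging the constant if necessary, let $C=\max(1,2C_0)$. The pairs $x_n\le y_n$ satisfy $j_\Lambda(y_n)\le Cj_\Lambda(x_n)$, while $j_\Gamma(y_n)/j_\Gamma(x_n)$ is unbounded. So $(\ast)$ fails, and Theorem~\ref{thm:criterion} shows that there is no admissible pair for $(\Gamma,\Lambda)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Correia}
Corentin Correia, \emph{On the absence of quantitatively critical measure equivalence couplings}, arXiv:2411.07689 (2024).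

\end{thebibliography}
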